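\title{The Diophantine problem in right-angled Baumslag--Solitar--Artin groups}

\begin{abstract}
A right-angled Baumslag--Solitar--Artin group has finitely many generators, and each defining relation says that one generator commutes with a power of another. We prove that the Diophantine problem is decidable in every such group. The group is embedded in a graph product of cyclic groups in such a way that a finite automaton recognizes the reduced words representing elements of the image; a theorem of Diekert and Lohrey on equations with constraints in graph products then applies. The proof covers all groups whose relations say that powers of two generators commute or that a generator has finite order. For each of these groups it shows that the existential theory lies in PSPACE, that the group is residually finite, and which powers of generators commute.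
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma$ be a finite directed graph with vertex set $V=\{v_1,\dots,v_n\}$ whose edges carry nonzero integer labels; we write $v_i\xrightarrow{m}v_j$ for an edge from $v_i$ to $v_j$ with label $m$. There are no loops and no two edges with the same start and the same end, but edges from $v_i$ to $v_j$ and from $v_j$ to $v_i$ may both occur. Put $m_{i,j}=m$ if there is an edge $v_i\xrightarrow{m}v_j$, and $m_{i,j}=0$ otherwise. The group
\[
B(\Gamma)=\langle V\mid v_iv_j^{m_{i,j}}=v_j^{m_{i,j}}v_i \text{ for every edge } v_i\xrightarrow{m_{i,j}}v_j\rangle
\]
is called a \emph{right-angled Baumslag--Solitar--Artin group}, or RABSAG. If all labels equal $1$, the relations say that generators joined by an edge commute, and $B(\Gamma)$ is the right-angled Artin group on the underlying undirected graph. If $\Gamma$ consists of a single edge $u\xrightarrow{m}v$, then $B(\Gamma)$ is the Baumslag--Solitar group $\mathrm{BS}(m,m)=\langle u,v\mid uv^m=v^mu\rangle$.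

The \emph{Diophantine problem} in a finitely generated group $G$ is the following decision problem. The input is a finite system of equations $w_1=1,\dots,w_k=1$, where each $w_i$ is a word over finitely many variables, their inverses, and constants from $G$, the constants being given as words in the generators. The question is whether some assignment of elements of $G$ to the variables makes every $w_i$ equal to $1$ in $G$. The word problem is the case without variables, and the conjugacy problem is the case of one equation $X^{-1}gXh^{-1}=1$.

By a theorem of Diekert and Muscholl, the Diophantine problem is decidable in all right-angled Artin groups. We address the question, posed in \cite{NB}, whether it is decidable in all RABSAGs. The theorem on right-angled Artin groups does not apply directly, because $\mathrm{BS}(2,2)$ is not such a group: its abelianization is $\mathbb Z^2$, so it would have to be $\mathbb Z^2$ or the free group $F_2$; but it is not abelian, since it maps onto $\mathbb Z*\mathbb Z/2$, and it has the nontrivial central element $v^2$. Still, in $\mathrm{BS}(m,m)$ the element $v^m$ is central and the quotient by it is $\mathbb Z*\mathbb Z/|m|$, so the group is assembled from cyclic groups by commutation and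 freeness alone, provided that finite cyclic groups are admitted as building blocks. This suggests a positive answer, and it suggests where to look for a proof: in graph products of finite and infinite cyclic groups.

\begin{theorem}\label{thm:A}
The Diophantine problem is decidable in every RABSAG.
\end{theorem}

The proof works, at no extra cost, for a larger class of groups. Let $V$ be a finite set. For each $v\in V$ let $n_v\ge0$ be an integer, and for $a\ne b$ in $V$ let $R(a,b)$ be a finite, possibly empty, set of pairs of positive integers such that $(p,q)\in R(a,b)$ if and only if $(q,p)\in R(b,a)$. With $[g,h]=g^{-1}h^{-1}gh$, put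
\begin{equation}\label{eq:B}
B=\langle V\mid v^{n_v}=1\ (v\in V),\quad [a^p,b^q]=1\ (a\ne b,\ (p,q)\in R(a,b))\rangle .
\end{equation}
A RABSAG is the case in which all $n_v$ are $0$ and each edge $v_i\xrightarrow{m}v_j$ contributes $(1,|m|)$ to $R(v_i,v_j)$ and $(|m|,1)$ to $R(v_j,v_i)$; the sign of $m$ may be dropped because commuting with $v_j^m$ is the same as commuting with $v_j^{-m}$.

The \emph{existential theory with constants} of a finitely generated group is the set of those sentences $\exists X_1\cdots\exists X_r\,\varphi$ that hold in the group, where $\varphi$ is a Boolean combination of equations $w=1$ as above. Thus inequations $w\ne1$ are allowed, and the Diophantine problem is the case in which $\varphi$ is a conjunction of equations. A \emph{constraint} is an additional atomic formula $X\in L$, where $X$ is a variable and $L$ is a subset of the group. Graph products and their reduced words are recalled in Section~\ref{sec:gp}. Throughout, $0\mid x$ means $x=0$.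

\begin{theorem}\label{thm:B}
Let $B$ be a group with a presentation \eqref{eq:B}.
\begin{enumerate}
\item[(1)] $B$ embeds in an explicit graph product $G$ of finitely many finite and infinite cyclic groups, and the set of reduced words of $G$ that represent elements of the image is regular.
\item[(2)] The existential theory of $B$ with constants is decidable, and for fixed $B$ it lies in PSPACE. It remains decidable if one also allows constraints $X\in\theta^{-1}(S)$, where $\theta\colon B\to F$ is a homomorphism to a finite group and $S\subseteq F$; for example, $X$ may be required to lie in a given coset of a given subgroup of finite index.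
\item[(3)] For $a\ne b$ in $V$ and $k,l\in\mathbb Z$, an explicit divisibility condition, stated in Proposition~\ref{prop:commute}, determines whether $[a^k,b^l]=1$ in $B$. In a RABSAG, for $i\ne j$, we have $[v_i^k,v_j^l]=1$ if and only if $m_{i,j}\mid l$ or $m_{j,i}\mid k$.
\end{enumerate}
\end{theorem}

An embedding $\Phi\colon B\to G$ does not by itself transfer decidability from $G$ to $B$, since a system with constants in $\Phi(B)$ may have solutions in $G$ and none in $\Phi(B)$. What is needed is a decision procedure for $G$ that accepts the constraints $X\in\Phi(B)$. The theorem of Diekert and Lohrey accepts a constraint $X\in L$ when the reduced words of the elements of $L$ form a regular language, and so part (2) follows from part (1). The work lies in part (1). We build one finite automaton with output that reads a word over the vertex groups of $G$ and tries to write a preimage in $B$. Its behavior is unchanged by the moves that bring a word to reduced form, and this single invariance property gives both the injectivity of $\Phi$ and the regularity of the image. Section~\ref{sec:example} carries out the construction by hand for $\mathrm{BS}(2,2)*\mathbb Z$. Section~\ref{sec:further} contains part (3), residual finiteness,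 and an example showing that part (2) does not extend to arbitrary rational constraints.

\section{Graph products and equations with constraints}\label{sec:gp}

Let $\Lambda$ be a finite simple graph, with adjacency written $\sim$, and for each vertex $\lambda$ let $G_\lambda$ be a group that is finite or isomorphic to $\mathbb Z$. The \emph{graph product} $G$ is the quotient of the free product of the $G_\lambda$ by the relations $[g,h]=1$ for $g\in G_\lambda$, $h\in G_\mu$, $\lambda\sim\mu$. A complete graph gives the direct product, and a graph without edges gives the free product. If $\Lambda'$ is an induced subgraph with graph product $G'$, then sending the vertex groups outside $\Lambda'$ to $1$ defines a homomorphism $G\to G'$ whose composition with the natural map $G'\to G$ is the identity. Hence $G'$ is a subgroup of $G$, and $G\to G'$ is a retraction.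

We represent elements of $G$ by words over a finite alphabet. Let $\Sigma_\lambda=G_\lambda\setminus\{1\}$ if $G_\lambda$ is finite, let $\Sigma_\lambda$ consist of the two generators of $G_\lambda$ if $G_\lambda\cong\mathbb Z$, and let $\Sigma$ be the disjoint union of the $\Sigma_\lambda$. There are two kinds of moves on words over $\Sigma$, and neither changes the element represented.
\begin{itemize}
\item A \emph{swap} replaces a factor $xy$ by $yx$, where $x\in\Sigma_\lambda$, $y\in\Sigma_\mu$ and $\lambda\sim\mu$.
\item A \emph{merge} applies to a factor $xy$ with $x,y$ in the same $\Sigma_\lambda$. If $xy=1$ in $G_\lambda$, it deletes the factor. If $G_\lambda$ is finite and $xy\ne1$, it replaces the factor by the single letter of $\Sigma_\lambda$ equal to $xy$.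
\end{itemize}
A word is \emph{reduced} if no sequence of swaps makes a merge applicable.

\begin{theorem}[normal form theorem; Green \cite{Green}]\label{thm:nf}
Every word over $\Sigma$ can be transformed into a reduced word by swaps and merges. Two reduced words represent the same element of $G$ if and only if they differ by swaps. In particular, every word representing $1$ can be transformed into the empty word by swaps and merges.
\end{theorem}

A language is \emph{regular} if it is accepted by a finite automaton. Regular languages are closed under union, intersection and complement, and automata for these operations can be computed.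

\begin{lemma}\label{lem:regular}
A word over $\Sigma$ fails to be reduced if and only if it has a factor $xuy$ such that $x,y\in\Sigma_\lambda$ for some $\lambda$, with $y=x^{-1}$ if $G_\lambda\cong\mathbb Z$, and every letter of $u$ belongs to a vertex adjacent to $\lambda$. The set of reduced words is regular.
\end{lemma}

\begin{proof}
If such a factor exists, swaps turn it into $uxy$ and a merge applies. Conversely, suppose that after some swaps two occurrences $x,y$ of letters of $\Sigma_\lambda$ stand next to each other, in this order, and can be merged; if $G_\lambda\cong\mathbb Z$ this means $y=x^{-1}$. Letters of the same vertex are never swapped, so $x$ precedes $y$ in the original word. A letter that lies between them in the original word ends up to the left of $x$ or to the right of $y$, so it has been swapped with one of them and belongs to a vertex adjacent to $\lambda$. The nonreduced words therefore form a finite union of languages $\Sigma^*x\,\Delta^*y\,\Sigma^*$ with $\Delta\subseteq\Sigma$, which is regular, and so is its complement.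
\end{proof}

A subset $L\subseteq G$ is \emph{normalized rational} if the set of all reduced words representing elements of $L$ is regular. (Words modulo swaps are called traces; in that language, the reduced traces of the elements of $L$ form a recognizable trace language.) As a constraint, $L$ is given by a finite automaton for this set of words.

\begin{theorem}[Diekert and Lohrey \cite{DL}]\label{thm:DL}
For a fixed graph product $G$ as above, the existential theory with constants and normalized rational constraints is decidable, and it lies in PSPACE.
\end{theorem}

The theorem in \cite{DL} covers graph products of finite monoids, free monoids and free groups; we need it only for finite groups and free groups of rank one.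

\section{An example: $\mathrm{BS}(2,2)*\mathbb Z$}\label{sec:example}

Let $B_0=\langle a,b,t\mid[a,b^2]=1\rangle$, the RABSAG with vertices $a,b,t$ and one edge $a\xrightarrow{2}b$. In a graph product two vertex groups either commute entirely or generate their free product, whereas $a$ commutes with $b^2$ and not with $b$. So $b$ cannot be sent into a single vertex group. We split it into an infinite part $z$, which commutes with the image of $a$, and a part $\beta$ of order $2$, which does not commute with the image of $a$ but disappears in $b^2$. Let $G_0$ be the graph product of $\langle\alpha\rangle\cong\mathbb Z$, $\langle\beta\rangle\cong\mathbb Z/2$, $\langle z\rangle\cong\mathbb Z$ and $\langle\tau\rangle\cong\mathbb Z$ in which $z$ commutes with $\alpha$ and with $\beta$ and there are no other edges. Thus $G_0=P*\langle\tau\rangle$ with $P=\langle z\rangle\times(\langle\alpha\rangle*\langle\beta\rangle)$. Define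
\[
\Phi_0\colon B_0\to G_0,\qquad a\mapsto\alpha,\quad b\mapsto z\beta,\quad t\mapsto\tau ,
\]
which respects the relation because $(z\beta)^2=z^2$ commutes with $\alpha$.

\emph{Injectivity and image.} In the factor $\mathrm{BS}(2,2)=\langle a,b\rangle$ the element $b^2$ is central, and $\Phi_0$ followed by the projection $P\to\langle\alpha\rangle*\langle\beta\rangle$ is the quotient map by $\langle b^2\rangle$. An element of the kernel of $\Phi_0$ in this factor is therefore some $b^{2j}$, and $\Phi_0(b^{2j})=z^{2j}$ forces $j=0$. The image $H\le P$ of the factor lies in the kernel of $\epsilon\colon P\to\mathbb Z/2$, $z,\beta\mapsto1$, $\alpha\mapsto0$. It equals this kernel: $H$ maps onto $\langle\alpha\rangle*\langle\beta\rangle$, so every element of $P$ has the form $hz^j$ with $h\in H$; if it lies in $\ker\epsilon$, then $j$ is even and $z^j\in H$. By the normal form theorem for free products, $\Phi_0$ is injective with image $H*\langle\tau\rangle$, and an element of $G_0$ lies in the image exactly when all its syllables from $P$ lie in $H$.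

\emph{Constraints are needed.} The system $[X,\alpha]=1$, $X^2=z^2$ is the image of the system $[X,a]=1$, $X^2=b^2$. In a free product, an element commuting with a nontrivial element of a factor lies in that factor. Applied twice, this shows that a solution in $G_0$ has the form $z^j\alpha^i$, and then $X^2=z^2$ gives $X=z$. Since $z\notin H$, the system is solvable in $G_0$ and not in $B_0$. Moreover, the image has infinite index: for $n\ge1$ the element $(z\tau)^n$ has syllables $z\notin H$, so the powers of $z\tau$ lie in distinct cosets.

\emph{The automaton.} Cutting a reduced word at the letters $\tau^{\pm1}$ exhibits its syllables. So a reduced word represents an element of $\Phi_0(B_0)$ if and only if each maximal factor free of $\tau^{\pm1}$ contains an even number of letters from $\{z,z^{-1},\beta\}$. This is tested by an automaton with two states, in which $\tau^{\pm1}$ may be read only at the even state. In general there is no central element and no free splitting to rely on, so we describe the same automaton in a way that will generalize. Read a word from left to right and try to keep the prefix read so far in the form $\Phi_0(g)\,\rho$, where $g\in B_0$ is the output written so far and the \emph{remainder} $\rho$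 is $1$ or $z$. With remainder $1$ we use
\[
z=\Phi_0(1)\,z,\quad z^{-1}=\Phi_0(b^{-2})\,z,\quad \beta=\Phi_0(b^{-1})\,z,\quad \alpha^{\pm1}=\Phi_0(a^{\pm1}),\quad\tau^{\pm1}=\Phi_0(t^{\pm1}),
\]
and with remainder $z$ we use
\[
z\cdot z=\Phi_0(b^2),\quad z\cdot z^{-1}=\Phi_0(1),\quad z\cdot\beta=\Phi_0(b),\quad z\cdot\alpha^{\pm1}=\Phi_0(a^{\pm1})\,z .
\]
The remainder $z$ cannot be carried past $\tau^{\pm1}$, and the automaton rejects if it meets this letter there; see Figure~\ref{fig:aut}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node[draw,circle,double,minimum size=8mm] (p) at (0,0) {$1$};
\node[draw,circle,minimum size=8mm] (q) at (5,0) {$z$};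
\path[->] (p) edge[bend left=22] node[above] {$z\,|\,1,\quad z^{-1}\,|\,b^{-2},\quad \beta\,|\,b^{-1}$} (q);
\path[->] (q) edge[bend left=22] node[below] {$z\,|\,b^{2},\quad z^{-1}\,|\,1,\quad \beta\,|\,b$} (p);
\path[->] (p) edge[loop left] node[align=right] {$\alpha^{\pm1}\,|\,a^{\pm1}$\\ $\tau^{\pm1}\,|\,t^{\pm1}$} (p);
\path[->] (q) edge[loop right] node {$\alpha^{\pm1}\,|\,a^{\pm1}$} (q);
\end{tikzpicture}
\caption{The automaton for the embedding $a\mapsto\alpha$, $b\mapsto z\beta$, $t\mapsto\tau$ of $\langle a,b,t\mid[a,b^2]=1\rangle$. States are remainders, and $1$ is the initial and final state. A label $x\,|\,g$ means: read the letter $x$ and output $g$. The letters $\tau^{\pm1}$ cannot be read at the state $z$.}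
\label{fig:aut}
\end{figure}

Three features of the example shape the general proof.
\begin{enumerate}
\item[(a)] The state is a class in the finite group $\langle\beta,z\rangle/\langle z\beta\rangle\cong\mathbb Z/2$. It measures how far the letters belonging to $b$ are from forming a power of $\Phi_0(b)$.
\item[(b)] The choice of the representative matters. The letter $\beta$ lies in the same class as $z$, but as a remainder it could not be carried past $\alpha$, and the reduced word $z\alpha\beta=\Phi_0(ab)$ would be rejected. One needs a representative that blocks as few letters as possible; its existence is Lemma~\ref{lem:T}.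
\item[(c)] A swap can change the order of the outputs. At the state $z$ the factor $z\alpha$ has output $b^2a$ and the factor $\alpha z$ has output $ab^2$. These agree by the defining relation of $B_0$. In general such equalities must be derived from the presentation, before injectivity is known; this is Lemma~\ref{lem:comp}.
\end{enumerate}

\section{The graph product $G$ and the homomorphism $\Phi$}\label{sec:G}

Fix $B$ as in \eqref{eq:B}. In the example the component $\beta$ of $\Phi_0(b)$ detects whether an exponent of $b$ is even. In general we give each generator one component for every divisibility condition that can matter. Let $N\ge1$ be an integer divisible by all integers that occur in pairs of the sets $R(a,b)$; it exists because $V$ and these sets are finite. Put $N_v=n_v$ if $n_v>0$ and $N_v=N$ if $n_v=0$. Let $C_v$ be the set of prime powers $c>1$ dividing $N_v$, together with a symbol $\infty$ if $n_v=0$. We extend divisibility by declaring that $\infty\mid k$, for $k\in\mathbb Z$, means $k=0$, and that every element of $C_v$ divides $\infty$. Divisibility remains transitive. We put $\operatorname{lcm}\emptyset=1$. Prime powers are enough because of two elementary facts and a consequence.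
\begin{itemize}
\item[(D1)] An integer $g\ge1$ divides $l\in\mathbb Z$ if and only if every prime power $c>1$ dividing $g$ divides $l$.
\item[(D2)] A prime power $c>1$ that divides the least common multiple of finitely many positive integers divides one of them.
\item[(D3)] An integer $k$ is divisible by all $c\in C_v$ if and only if $n_v\mid k$. This is (D1) if $n_v>0$; if $n_v=0$, both conditions say $k=0$.
\end{itemize}

The graph $\Lambda$ has the vertices $(v,c)$ with $v\in V$ and $c\in C_v$. The vertex group $G_{v,c}$ is $\mathbb Z/c$, or $\mathbb Z$ if $c=\infty$. The edges are the following:
\begin{itemize}
\item $(v,c)\sim(v,c')$ for all $c\ne c'$ in $C_v$;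
\item for $a\ne b$, $(a,c)\sim(b,d)$ if and only if there is $(p,q)\in R(a,b)$ with $c\nmid p$ and $d\nmid q$.
\end{itemize}
The second condition is symmetric by the symmetry of $R$. Let $G$ be the graph product and $\Sigma$ its alphabet, with parts $\Sigma_{v,c}$. The vertices $(v,c)$ with fixed $v$ form a clique, so $A_v=\prod_{c\in C_v}G_{v,c}$ is an abelian subgroup of $G$ (trivial if $n_v=1$). We write $A_v$ additively when computing inside it and $G$ multiplicatively. The \emph{support} of $r\in A_v$ is the set $\operatorname{supp}r$ of vertices $(v,c)$ at which the component of $r$ is nonzero, and $r$ \emph{vanishes on} $D\subseteq C_v$ if its components at all $c\in D$ are zero. For $a\neq b$, elements $r\in A_a$ and $r'\in A_b$ commute in $G$ as soon as every vertex of $\operatorname{supp}r$ is adjacent to every vertex of $\operatorname{supp}r'$.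

Let $\hat v=(1,1,\dots,1)\in A_v$. The $c$-component of $k\hat v$ is zero if and only if $c\mid k$, so by (D3)
\begin{equation}\label{eq:order}
k\hat v=0\iff n_v\mid k .
\end{equation}
For $a\ne b$ in $V$ and $k,l\in\mathbb Z$, call $(a,k)$ and $(b,l)$ \emph{compatible} if every vertex of $\operatorname{supp}(k\hat a)$ is adjacent to every vertex of $\operatorname{supp}(l\hat b)$; explicitly, if for all $c\in C_a$ and $d\in C_b$ with $c\nmid k$ and $d\nmid l$ there is $(p,q)\in R(a,b)$ with $c\nmid p$ and $d\nmid q$. For $(p,q)\in R(a,b)$ the pairs $(a,p)$ and $(b,q)$ are compatible: the edges between different generators are exactly those needed for this. Together with \eqref{eq:order} it follows that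
\[
\Phi\colon B\to G,\qquad v\mapsto\hat v ,
\]
is a well-defined homomorphism.

\begin{example}\label{ex:rabsag}
In a RABSAG let $a=v_i$, $b=v_j$, $m=m_{i,j}$, $n=m_{j,i}$. The set $R(a,b)$ contains $(1,|m|)$ if $m\ne0$, contains $(|n|,1)$ if $n\ne0$, and contains nothing else. No element of $C_a$ or $C_b$ divides $1$, and all of them divide $0$. Hence in all cases
\begin{equation}\label{eq:rabsag}
(a,c)\not\sim(b,d)\iff c\mid n\text{ and }d\mid m .
\end{equation}
For the group $B_0$ of Section~\ref{sec:example} and $N=2$, every $C_v$ is $\{2,\infty\}$, the vertices $(b,2)$ and $(b,\infty)$ carry $\beta$ and $z$, and $(a,c)\sim(b,d)$ exactly when $d=\infty$. The only difference from $G_0$ is that $a$ and $t$ also receive a component of order $2$.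
\end{example}

A subset $D\subseteq C_v$ is \emph{down-closed} if $c\in D$, $c'\in C_v$ and $c'\mid c$ imply $c'\in D$. A down-closed set containing $\infty$ is all of $C_v$. These sets arise as sets of non-neighbors. For a vertex $\lambda=(v,c)$ and a generator $b\ne v$ put
\[
D_b(\lambda)=\{d\in C_b:(b,d)\not\sim\lambda\}.
\]

\begin{lemma}\label{lem:down}
The set $D_b(\lambda)$ is down-closed.
\end{lemma}

\begin{proof}
Let $d\in D_b(\lambda)$, $d'\in C_b$, $d'\mid d$. If $(b,d')\sim(v,c)$, there is $(p,q)\in R(b,v)$ with $d'\nmid p$ and $c\nmid q$. Then $d\nmid p$, so the same pair gives $(b,d)\sim(v,c)$, a contradiction.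
\end{proof}

Compatibility of $(a,k)$ and $(b,l)$ makes $\Phi(a^k)$ and $\Phi(b^l)$ commute in $G$. We need the corresponding statement in $B$. The difficulty is that different pairs $(c,d)$ may owe their adjacency to different relations. For instance, let $n_a=n_b=0$, $R(a,b)=\{(2,3),(3,2)\}$ and $N=6$. Then $(a,6)$ and $(b,1)$ are compatible: only $c=\infty$ fails to divide $6$, the pair $(2,3)$ serves for $d=2$ and $d=\infty$, and the pair $(3,2)$ serves for $d=3$. And indeed $a^6$ commutes with $b^3$ by one relation and with $b^2$ by the other, hence with $b$. The proof below repeats this argument, with a least common multiple on the side of $a$ and a greatest common divisor on the side of $b$, once for each $c\nmid k$.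

\begin{lemma}\label{lem:comp}
If $(a,k)$ and $(b,l)$ are compatible, then $[a^k,b^l]=1$ in $B$.
\end{lemma}

\begin{proof}
\emph{Step 1: for each $c\in C_a$ with $c\nmid k$ there is an integer $P_c\ge1$ with $P_c\mid N$, $c\nmid P_c$ and $[a^{P_c},b^l]=1$.} Let $I=\{(p,q)\in R(a,b):c\nmid p\}$, let $P_c=\operatorname{lcm}\{p:(p,q)\in I\}$, and let $g\ge0$ be the greatest common divisor of $n_b$ and all $q$ with $(p,q)\in I$. Then $P_c\ge1$ and $P_c\mid N$. Also $c\nmid P_c$, by (D2) if $c$ is a prime power and because $P_c\ne0$ if $c=\infty$. For $(p,q)\in I$ the element $a^{P_c}$ is a power of $a^p$, so it commutes with $b^q$; it also commutes with $b^{n_b}=1$. As $g$ is an integer combination of $n_b$ and the $q$, the element $a^{P_c}$ commutes with $b^g$. It remains to show that $g\mid l$. Compatibility says that for each $d\in C_b$ with $d\nmid l$ there is $(p,q)\in I$ with $d\nmid q$. If $I=\emptyset$, then $g=n_b$ and all $d\in C_b$ divide $l$, so $g\mid l$ by (D3). If $I\ne\emptyset$, then $g\ge1$, and $g\mid N_b$, because $g\mid n_b=N_b$ if $n_b>0$ and $g\mid q\mid N=N_b$ for $(p,q)\in I$ if $n_b=0$. A prime power $d>1$ dividing $g$ thus lies in $C_b$ and divides every $q$ with $(p,q)\in I$, so $d\mid l$. By (D1), $g\mid l$.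

\emph{Step 2.} The set $\{j\in\mathbb Z:[a^j,b^l]=1\}$ is a subgroup $h\mathbb Z$ with $h\ge0$, and we must show $h\mid k$. We may assume $k\ne0$. We have $h\mid n_a$, and $h\mid P_c$ for all $c\in C_a$ with $c\nmid k$. If $n_a>0$, then $h\mid n_a=N_a$. If $n_a=0$, then $\infty\nmid k$, so $h\mid P_\infty\mid N=N_a$. In both cases $h\ge1$, and every prime power $c>1$ dividing $h$ lies in $C_a$. Such a $c$ divides $k$, for otherwise $c\mid h\mid P_c$, contrary to Step 1. By (D1), $h\mid k$.
\end{proof}

\begin{remark}
The proof uses twice that $N$ is divisible by all $p$ and $q$, and the lemma fails without this. For $\mathrm{BS}(2,2)=\langle a,b\mid[a,b^2]=1\rangle$ the choice $N=1$ would give $C_a=C_b=\{\infty\}$ and $G=\mathbb Z^2$, with $(a,1)$ and $(b,1)$ compatible although $a$ and $b$ do not commute.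
\end{remark}

\section{Remainders}\label{sec:rem}

Let $Q_v=A_v/\langle\hat v\rangle$, and write $[r]$ for the class of $r\in A_v$. The group $Q_v$ is finite: if $n_v>0$, then $A_v$ is finite, and if $n_v=0$, then each class has exactly one representative with $\infty$-component $0$. The automaton will remember one class $\xi\in Q_v$ for each generator $v$ and carry a representative of $\xi$ as a remainder. A remainder in $A_b$ can be carried past a letter of a vertex $\lambda$ of another generator if it vanishes on $D_b(\lambda)$. The automaton does not know which letters will come, so it needs a representative that vanishes on $D_b(\lambda)$ whenever any representative does. For arbitrary subsets of $C_b$ in place of $D_b(\lambda)$ this is impossible: in Section~\ref{sec:example} the representative $\beta$ vanishes on $\{\infty\}$, the representative $z$ vanishes on $\{2\}$, and no representative of this nonzero class vanishes on both. But the sets $D_b(\lambda)$ are down-closed, which $\{\infty\}$ is not, and for down-closed sets a best representative exists.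

\begin{lemma}\label{lem:T}
Let $\xi\in Q_v$. Among the down-closed sets $D\subseteq C_v$ on which some representative of $\xi$ vanishes there is one, $T(\xi)$, that contains all the others. Moreover $T(\xi)=C_v$ if and only if $\xi=0$.
\end{lemma}

\begin{proof}
Let $\mathcal D$ be the family of these sets. It is finite and contains $\emptyset$, so it suffices to show that it is closed under unions. Let $D_1,D_2\in\mathcal D$, with representatives $r_1$ and $r_2=r_1+k\hat v$ vanishing on $D_1$ and $D_2$. The union $D_1\cup D_2$ is down-closed. If some $D_i$ contains $\infty$, then $D_i=C_v$ is the union. Otherwise let $L_i=\operatorname{lcm}D_i$ and $g=\gcd(L_1,L_2)\ge1$. Let $c>1$ be a prime power dividing $g$. For $i=1,2$, by (D2) it divides an element of $D_i$; hence $c\mid N_v$, so $c\in C_v$, and $c\in D_i$ because $D_i$ is down-closed. Then $k\hat v=r_2-r_1$ has $c$-component zero, that is, $c\mid k$. By (D1), $g\mid k$, so $k=iL_1+jL_2$ for some integers $i,j$. The representative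
\[
r_1+iL_1\hat v=r_2-jL_2\hat v
\]
vanishes on $D_1$ by the left-hand expression, since every element of $D_1$ divides $L_1$, and on $D_2$ by the right-hand expression. So $D_1\cup D_2\in\mathcal D$. Finally, the only element of $A_v$ vanishing on $C_v$ is $0$.
\end{proof}

For each $\xi\in Q_v$ fix a representative $\tilde\xi\in A_v$ vanishing on $T(\xi)$; necessarily $\tilde0=0$.

\begin{example}
Let $C_v=\{2,3,\infty\}$ and $\xi=[(1,0,0)]$. The representative $(1,0,0)$ vanishes on $\{3\}$, the representative $(1,0,0)+\hat v=(0,1,1)$ vanishes on $\{2\}$, and $(1,0,0)+3\hat v=(0,0,3)$ vanishes on $T(\xi)=\{2,3\}$. Now let $C_v=\{2,4,\infty\}$ and $\xi=[(1,0,0)]$. The representative $(1+k,k,k)$ vanishes at $2$ only for odd $k$, and then it does not vanish at $4$; so $T(\xi)=\{2\}$.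
\end{example}

The next lemma describes how $T$ changes when an element is added to the remainder. If $\xi\in Q_b$, $x\in A_b$ and $\xi'=\xi+[x]$, then $\tilde\xi+x$ and $\tilde\xi'$ represent the same class, so
\begin{equation}\label{eq:step}
\tilde\xi+x=\tilde\xi'+k\hat b\quad\text{in }A_b
\end{equation}
for an integer $k$, which is unique modulo $n_b$ by \eqref{eq:order}.

\begin{lemma}\label{lem:transfer}
In the situation of \eqref{eq:step}, let $D\subseteq C_b$ be a down-closed set on which $x$ vanishes. Then $D\subseteq T(\xi)$ if and only if $D\subseteq T(\xi')$, and in that case $k\hat b$ vanishes on $D$.
\end{lemma}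

\begin{proof}
If $D\subseteq T(\xi)$, then $\tilde\xi+x$ is a representative of $\xi'$ vanishing on $D$, so $D\subseteq T(\xi')$ by Lemma~\ref{lem:T}. If $D\subseteq T(\xi')$, then $\tilde\xi'-x$ is a representative of $\xi$ vanishing on $D$, so $D\subseteq T(\xi)$. When both inclusions hold, each term of $k\hat b=\tilde\xi+x-\tilde\xi'$ vanishes on $D$.
\end{proof}

\section{The automaton}\label{sec:aut}

A \emph{state} is a tuple $s=(\xi_v)_{v\in V}$ with $\xi_v\in Q_v$; there are finitely many. It stands for the remainder $\prod_v\tilde\xi_v$. A vertex $(v,c)$ is \emph{active} at $s$ if $c\notin T(\xi_v)$, so that $\operatorname{supp}\tilde\xi_v$ consists of active vertices. Several generators may now have nonzero remainders at once, and the remainders have to commute with one another and with whatever is moved past them. This leads to two conditions.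

\begin{definition}
A state $s$ is \emph{coherent} if any two active vertices $(a,c)$, $(b,d)$ with $a\ne b$ are adjacent. A letter $x\in\Sigma_{b,d}$ is \emph{admissible} at $s$ if $(b,d)$ is adjacent to every active vertex $(v,c)$ with $v\ne b$; equivalently, if $D_v(b,d)\subseteq T(\xi_v)$ for all $v\ne b$.
\end{definition}

The zero state has no active vertices, so it is coherent and every letter is admissible at it. A letter $x\in\Sigma_{b,d}$ is called a \emph{$b$-letter} and is regarded as the element of $A_b$ with support $\{(b,d)\}$. Let $sx$ be the state obtained from $s$ by replacing $\xi_b$ with $\xi_b'=\xi_b+[x]$, and let $k(s,x)$ be the integer $k$ of \eqref{eq:step} for $\xi=\xi_b$. The \emph{output} of the step from $s$ to $sx$ is $b^{k(s,x)}\in B$, which is well defined because $k(s,x)$ is determined modulo $n_b$ and $b^{n_b}=1$. Two features of these definitions will be used often: the admissibility of $x\in\Sigma_{b,d}$ at $s$ depends only on $(b,d)$ and the coordinates $\xi_v$ with $v\ne b$, whereas $\xi_b'$ and the output depend only on $x$ and $\xi_b$.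

\begin{lemma}\label{lem:one}
Let $x\in\Sigma_{b,d}$ be admissible at the coherent state $s$, and let $k=k(s,x)$. Then
\begin{enumerate}
\item[(A)] $sx$ is coherent;
\item[(B)] every vertex of $\operatorname{supp}(k\hat b)$ is adjacent to every vertex $(v,c)$ with $v\ne b$ that is active at $s$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\lambda=(v,c)$, $v\ne b$, be active at $s$, or equivalently at $sx$, and let $D=D_b(\lambda)$, which is down-closed by Lemma~\ref{lem:down}. By coherence no vertex $(b,d')$ with $d'\in D$ is active at $s$, that is, $D\subseteq T(\xi_b)$. By admissibility $d\notin D$, so $x$ vanishes on $D$. Lemma~\ref{lem:transfer} gives that $D\subseteq T(\xi_b')$ and that $k\hat b$ vanishes on $D$. The first statement says that $\lambda$ is adjacent to all vertices $(b,d')$ active at $sx$; since the pairs of active vertices not involving $b$ are the same at $s$ and at $sx$, this proves (A). The second statement is (B).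
\end{proof}

A word $x_1\cdots x_j$ over $\Sigma$ \emph{can be read from} a coherent state $s$ if each $x_i$ is admissible at $sx_1\cdots x_{i-1}$. All these states are then coherent by Lemma~\ref{lem:one}(A), and the \emph{output} of the word is the product, in order, of the outputs of the steps. A word $w$ is \emph{legal} if it can be read from the zero state; its output is then denoted by $g_w\in B$. A legal word is \emph{closed} if its final state is zero. The first property of legal words is the invariant that defined the automaton in Section~\ref{sec:example}.

\begin{lemma}\label{lem:inv}
If $w$ is legal with final state $(\xi_v)_{v\in V}$, then the elements $\tilde\xi_v$ commute pairwise in $G$, and $w$ represents $\Phi(g_w)\prod_v\tilde\xi_v$.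
\end{lemma}

\begin{proof}
The supports of the $\tilde\xi_v$ consist of active vertices, so coherence gives pairwise commutation. We prove the formula by induction on the length; it holds for the empty word. Let $w$ be legal with final state $s=(\xi_v)$, let the $b$-letter $x$ be admissible at $s$, and let $k=k(s,x)$. Write the factor $\tilde\xi_b$ last and apply \eqref{eq:step}, which reads $\tilde\xi_b\,x=\hat b^{\,k}\,\tilde\xi_b'$ in $G$:
\[
wx=\Phi(g_w)\Big(\prod_{v\ne b}\tilde\xi_v\Big)\hat b^{\,k}\,\tilde\xi_b' .
\]
By Lemma~\ref{lem:one}(B), $\hat b^{\,k}$ commutes with each $\tilde\xi_v$, $v\ne b$. Hence $wx=\Phi(g_wb^k)\big(\prod_{v\ne b}\tilde\xi_v\big)\tilde\xi_b'$, and $g_{wx}=g_wb^k$.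
\end{proof}

Lemma~\ref{lem:inv} sees the output only through $\Phi$. To prove injectivity we must control $g_w$ as an element of $B$ while $w$ is being reduced. We first consider letters of a single generator.

\begin{lemma}\label{lem:block}
Let $s=(\xi_v)$ be coherent and let $x_1\cdots x_j$, $j\ge0$, be a word in $b$-letters. It can be read from $s$ if and only if each $x_i$ is admissible at $s$. In that case let $r=x_1+\dots+x_j\in A_b$ and $\xi'=\xi_b+[r]$. Then the final state is $s$ with $\xi_b$ replaced by $\xi'$, and the output is $b^K$ for any integer $K$ with $\tilde\xi_b+r=\tilde\xi'+K\hat b$. In particular, the final state and the output depend only on $s$ and $r$.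
\end{lemma}

\begin{proof}
Reading $b$-letters changes only the $b$-coordinate, on which the admissibility of $b$-letters does not depend. Adding the equations \eqref{eq:step} for the $j$ steps, the intermediate representatives cancel, and we obtain $\tilde\xi_b+r=\tilde\xi'+(k_1+\dots+k_j)\hat b$, where the $k_i$ are the exponents of the steps. So $K\equiv k_1+\dots+k_j\pmod{n_b}$ by \eqref{eq:order}, and the output is $b^{k_1}\cdots b^{k_j}=b^K$.
\end{proof}

\begin{proposition}\label{prop:moves}
If $w$ is legal and $w'$ arises from $w$ by a swap or a merge, then $w'$ is legal, has the same final state, and $g_{w'}=g_w$ in $B$.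
\end{proposition}

\begin{proof}
The move replaces a factor $xy$ of two letters, read from a coherent state $s=(\xi_v)$. It suffices to show that the new factor can be read from $s$ with the same final state and the same output, since the rest of the word is then read as before.

\emph{Letters of the same generator.} Suppose that $x$ and $y$ are both $b$-letters; this covers all merges and some swaps. By Lemma~\ref{lem:block} both letters are admissible at $s$. The new factor is $yx$, or empty, or a single letter $x+y$ belonging to the same vertex as $x$ and hence admissible at $s$. In each case its letters are admissible at $s$ and have the sum $x+y$, so Lemma~\ref{lem:block} gives the claim.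

\emph{Letters of different generators.} Let $x\in\Sigma_{a,c}$ and $y\in\Sigma_{b,d}$ with $a\ne b$ and $(a,c)\sim(b,d)$, with $x$ admissible at $s$ and $y$ admissible at $sx$. Write $\xi_a'=\xi_a+[x]$ and $\xi_b'=\xi_b+[y]$.

The letter $y$ is admissible at $s$. For $v\ne a,b$ the condition $D_v(b,d)\subseteq T(\xi_v)$ is the same at $s$ and at $sx$. For $v=a$, admissibility at $sx$ gives $D_a(b,d)\subseteq T(\xi_a')$. Since $c\notin D_a(b,d)$, the letter $x$ vanishes on this down-closed set, and Lemma~\ref{lem:transfer} gives $D_a(b,d)\subseteq T(\xi_a)$.

The letter $x$ is admissible at $sy$. For $v\ne a,b$ the condition is the same at $s$ and at $sy$. For $v=b$, admissibility at $s$ gives $D_b(a,c)\subseteq T(\xi_b)$. Since $d\notin D_b(a,c)$, the letter $y$ vanishes on this down-closed set, and Lemma~\ref{lem:transfer} gives $D_b(a,c)\subseteq T(\xi_b')$.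

So $yx$ can be read from $s$, and $syx=sxy$. The $a$-coordinates of $s$ and $sy$ agree, as do the $b$-coordinates of $s$ and $sx$, so we may take $k=k(s,x)=k(sy,x)$ and $l=k(s,y)=k(sx,y)$. The outputs are $a^kb^l$ for $xy$ and $b^la^k$ for $yx$. By Lemma~\ref{lem:comp} it suffices to show that $(a,k)$ and $(b,l)$ are compatible. Suppose not, and let $c'\in C_a$, $d'\in C_b$ satisfy $c'\nmid k$, $d'\nmid l$ and $(a,c')\not\sim(b,d')$. All four steps around the square $s,sx,sy,sxy$ are admissible steps from coherent states, so Lemma~\ref{lem:one}(B) applies to each. The vertex $(a,c')$ lies in $\operatorname{supp}(k\hat a)$, so by the two steps that read $x$ the vertex $(b,d')$ is active neither at $s$ nor at $sy$. Thus $\tilde\xi_b$ and $\tilde\xi_b'$ have $d'$-component zero. But $l\hat b=\tilde\xi_b+y-\tilde\xi_b'$ has nonzero $d'$-component, so $y$ does too, and $d'=d$. In the same way, $(b,d')$ lies in $\operatorname{supp}(l\hat b)$, so by the two steps that read $y$ the vertex $(a,c')$ is active neither at $s$ nor at $sx$, and $k\hat a=\tilde\xi_a+x-\tilde\xi_a'$ forces $c'=c$. This contradicts $(a,c)\sim(b,d)$.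
\end{proof}

The commutation relations of $B$ enter this proof only through Lemma~\ref{lem:comp}. A swap is reversible, but the proposition says nothing about the reverse of a merge, which can destroy legality: in Section~\ref{sec:example} the word $z\beta$ is accepted, while $z\tau\tau^{-1}\beta$ represents the same element and is rejected. This is why the image will be described through reduced words, which can be reached from any word without undoing a merge.

\section{Injectivity, the image, and decidability}\label{sec:main}

Every element of $\Phi(B)$ has an obvious spelling on which the automaton behaves as it should. For $v\in V$ and $\varepsilon=\pm1$ let $\widehat{v^\varepsilon}$ be the word that lists, in a fixed order, the components of $\varepsilon\hat v$: one letter $\varepsilon\in G_{v,c}$ for each $c\in C_v$. These are letters of $\Sigma$, since $\varepsilon\ne0$ in $\mathbb Z/c$ for $c>1$ and $\varepsilon$ generates $\mathbb Z$. All of them are admissible at the zero state, and their sum is $\varepsilon\hat v$. By Lemma~\ref{lem:block}, with $\xi'=0$ and $K=\varepsilon$, the word $\widehat{v^\varepsilon}$ leads from the zero state to the zero state with output $v^\varepsilon$. For a word $u$ over $V^{\pm1}$ let $\hat u$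 be the concatenation of the words corresponding to its letters. Then
\begin{equation}\label{eq:hat}
\hat u\text{ is legal and closed},\qquad g_{\hat u}=u\text{ in }B,\qquad\hat u\text{ represents }\Phi(u).
\end{equation}

\begin{proposition}\label{prop:inj}
The homomorphism $\Phi\colon B\to G$ is injective.
\end{proposition}

\begin{proof}
Let $u$ be a word over $V^{\pm1}$ with $\Phi(u)=1$. By Theorem~\ref{thm:nf}, swaps and merges transform $\hat u$ into the empty word, whose output is $1$. By \eqref{eq:hat} and Proposition~\ref{prop:moves}, $u=g_{\hat u}=1$ in $B$.
\end{proof}

\begin{proposition}\label{prop:image}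
A reduced word $w$ over $\Sigma$ represents an element of $\Phi(B)$ if and only if it is legal and closed, and then it represents $\Phi(g_w)$. Hence $\Phi(B)$ is normalized rational in $G$. More generally, for every homomorphism $\theta\colon B\to F$ to a finite group and every $S\subseteq F$, the set $\Phi(\theta^{-1}(S))$ is normalized rational, and an automaton for it can be computed from the presentation \eqref{eq:B}, the group $F$, the elements $\theta(v)$ and the set $S$.
\end{proposition}

\begin{proof}
If $w$ is legal and closed, it represents $\Phi(g_w)$ by Lemma~\ref{lem:inv}. Conversely, let $w$ be reduced and represent $\Phi(u)$. By Theorem~\ref{thm:nf}, swaps and merges transform $\hat u$ into a reduced word $w_0$, and $w_0$ and $w$ differ by swaps. By \eqref{eq:hat} and Proposition~\ref{prop:moves}, first $w_0$ and then $w$ is legal and closed.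

Consider the deterministic automaton whose states are the pairs $(s,f)$ with $s$ coherent and $f\in F$, with transitions
\[
(s,f)\xrightarrow{\;x\;}\big(sx,\ f\,\theta(b)^{k(s,x)}\big)\qquad\text{for each $b$-letter $x$ admissible at $s$},
\]
with initial state $(0,1)$ and final states $(0,f)$, $f\in S$. It can read exactly the legal words, and after reading $w$ its second coordinate is $\theta(g_w)$. So it accepts $w$ if and only if $w$ is legal and closed and $\theta(g_w)\in S$. For reduced $w$ this holds if and only if $w$ represents an element of $\Phi(\theta^{-1}(S))$, because $g_w$ is the unique preimage under $\Phi$ of the element represented by $w$, by the first part and Proposition~\ref{prop:inj}. Intersecting with the regular set of reduced words (Lemma~\ref{lem:regular}) shows that $\Phi(\theta^{-1}(S))$ is normalized rational. The case $F=S=\{1\}$ gives $\Phi(B)$.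

The sets $C_v$, the graph $\Lambda$ and the groups $Q_v$ are computed directly from the presentation. For $\xi\ne0$ the set $T(\xi)$ does not contain $\infty$, and for a representative $r$ of $\xi$ the components of $r+k\hat v$ at prime powers depend only on $k$ modulo $N_v$; so $T(\xi)$ and $\tilde\xi$ are found by testing $0\le k<N_v$. The exponent $k(s,x)$ is found by testing $0\le k<n_b$ if $n_b>0$, and it is read off from the $\infty$-components in \eqref{eq:step} if $n_b=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} and of Theorem~\ref{thm:B}(1) and (2)]
Part (1) is Propositions~\ref{prop:inj} and~\ref{prop:image}.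

For part (2), let $\exists X_1\cdots\exists X_r\,\varphi$ be an existential sentence over $B$, possibly with constraints $X_j\in\theta^{-1}(S)$; each $\theta$ is given by $F$ and the elements $\theta(v)$. Push the negations in $\varphi$ down to the atomic formulas, and replace each negated constraint $X_j\notin\theta^{-1}(S)$ by $X_j\in\theta^{-1}(F\setminus S)$. Now $\varphi$ is built by $\wedge$ and $\vee$ from equations $w=1$, inequations $w\ne1$ and constraints. Let $\hat\varphi$ be the formula over $G$ obtained by replacing each constant letter $v^{\pm1}$ by the word $\widehat{v^{\pm1}}$ and each constraint $X_j\in\theta^{-1}(S)$ by $X_j\in\Phi(\theta^{-1}(S))$. Since $\Phi$ is an injective homomorphism, an atomic formula of $\varphi$ holds at $(g_1,\dots,g_r)\in B^r$ if and only if its translation holds at $(\Phi(g_1),\dots,\Phi(g_r))$. Hence the given sentence holds in $B$ if and only if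
\[
\exists X_1\cdots\exists X_r\ \Big(\hat\varphi\ \wedge\ \bigwedge_{j=1}^rX_j\in\Phi(B)\Big)
\]
holds in $G$. By Proposition~\ref{prop:image} all constraints in this sentence are normalized rational and are given by computable automata, so Theorem~\ref{thm:DL} decides it. If $B$ is fixed and there are no constraints $\theta^{-1}(S)$, the translation replaces each constant letter by a word of bounded length and attaches one fixed automaton to each variable. It takes linear time, and the PSPACE bound carries over. A coset $gH$ of a subgroup $H$ of finite index is of the form $\theta^{-1}(S)$: let $\theta$ be the action of $B$ on the finite set of left cosets of $H$, and let $S$ be the set of permutations sending $H$ to $gH$; for right cosets use the action on right cosets.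

Theorem~\ref{thm:A} is the case in which $B$ is a RABSAG and $\varphi$ is a conjunction of equations.
\end{proof}

\section{Commuting powers, residual finiteness, and the limit on constraints}\label{sec:further}

The converse of Lemma~\ref{lem:comp} is seen in a quotient of $G$, and with it Theorem~\ref{thm:B}(3) follows.

\begin{proposition}\label{prop:commute}
Let $a\ne b$ in $V$ and $k,l\in\mathbb Z$. Then $[a^k,b^l]=1$ in $B$ if and only if for all $c\in C_a$ and $d\in C_b$ with $c\nmid k$ and $d\nmid l$ there is $(p,q)\in R(a,b)$ with $c\nmid p$ and $d\nmid q$. In a RABSAG, for $i\ne j$, we have $[v_i^k,v_j^l]=1$ if and only if $m_{i,j}\mid l$ or $m_{j,i}\mid k$.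
\end{proposition}

\begin{proof}
The stated condition is the compatibility of $(a,k)$ and $(b,l)$, so it is sufficient by Lemma~\ref{lem:comp}. If it fails, there are $c\nmid k$ and $d\nmid l$ with $(a,c)\not\sim(b,d)$. The retraction of $G$ onto the graph product over these two vertices, which is $G_{a,c}*G_{b,d}$, sends $\Phi(a^k)$ and $\Phi(b^l)$ to their components at $c$ and $d$. These are nontrivial elements of different free factors and do not commute. So $[a^k,b^l]\ne1$ in $B$.

For a RABSAG use the notation of Example~\ref{ex:rabsag}. By \eqref{eq:rabsag}, compatibility fails if and only if there are $c\in C_a$ with $c\mid n$, $c\nmid k$ and $d\in C_b$ with $d\mid m$, $d\nmid l$. If such a $c$ exists, then $n\nmid k$. Conversely, let $n\nmid k$. If $n\ne0$, then by (D1) some prime power $c>1$ divides $n$ and not $k$, and $c\in C_a$ because $n\mid N$. If $n=0$, then $k\ne0$ and $c=\infty$ serves. The same argument with $m,l,b$ in place of $n,k,a$ shows that $d$ exists if and only if $m\nmid l$. So the powers fail to commute exactly when $n\nmid k$ and $m\nmid l$.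
\end{proof}

A group is \emph{residually finite} if every nontrivial element has a nontrivial image in some finite quotient.

\begin{corollary}\label{cor:rf}
Every generator $v$ has order exactly $n_v$ in $B$ (infinite order if $n_v=0$), and $B$ is residually finite.
\end{corollary}

\begin{proof}
We have $v^{n_v}=1$, and $v^k=1$ implies $k\hat v=0$, hence $n_v\mid k$ by \eqref{eq:order}. Cyclic groups are residually finite, graph products of residually finite groups are residually finite \cite{Green}, and the property passes to subgroups; now use Proposition~\ref{prop:inj}.
\end{proof}

Finally, the constraints in Theorem~\ref{thm:B}(2) cannot be replaced by arbitrary rational ones. A subset of $B$ is \emph{rational} if it is the image of a regular language over $V^{\pm1}$. A finitely generated subgroup $H$ is rational, being the image of $\{u_1,\dots,u_j\}^*$ for words $u_i$ representing generators of $H$ and their inverses. The RABSAG on a $4$-cycle with all labels $1$ is $F_2\times F_2$, each free factor being generated by a pair of opposite vertices. By a theorem of Mikhailova \cite{Mikhailova}, this group has a finitely generated subgroup $H$ with undecidable membership problem. The system consisting of the equation $X=g$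 and the constraint $X\in H$ has a solution if and only if $g\in H$, so already for such systems solvability is undecidable.

\begin{thebibliography}{9}

\bibitem{DL}
V.~Diekert and M.~Lohrey,
\emph{Existential and positive theories of equations in graph products},
Theory Comput. Syst. 37 (2004), 133--156.

\bibitem{Green}
E.~Green, PhD thesis, Leeds, 1990.

\bibitem{Mikhailova}
Mikhailova, 1958.

\bibitem{NB}
Carl-Fredrik Nyberg-Brodda,
\emph{On the Diophantine problem in some one-relator groups},
arXiv:2208.07145 (2022).

\end{thebibliography}
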